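# Splitting $BPU(n)$ stably off $B\mathrm{Ham}(\mathbb{CP}^{n-1},\omega_0)$

## 1. Hamiltonian groups, classifying spaces, and the map $i$

Throughout, $n\ge 2$ and $M=\mathbb{CP}^{n-1}=P(\mathbb C^n)$. Diffeomorphism groups carry the $C^\infty$ topology.

**Definition (the circle bundle and the Fubini–Study form).** Let $S\subset\mathbb C^n$ be the unit sphere and $pr:S\to M$, $v\mapsto[v]$; this is a principal $U(1)$-bundle. Let $\alpha\in\Omega^1(S;\mathbb R)$ be the connection form $\alpha_v(w)=\mathrm{Im}\langle w,v\rangle$, where $\langle\cdot,\cdot\rangle$ is linear in the first variable. It is $U(n)$-invariant and $\alpha_v(iv)=1$. Its curvature is the closed form $\Phi\in\Omega^2(M)$ with $d\alpha=pr^*\Phi$. The Fubini–Study form $\omega_0$ is the $U(n)$-invariant symplectic form on $M$, unique up to scale.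

We have $\Phi=c\,\omega_0$ for a constant $c\neq0$. Indeed the isotropy group of a line acts on the tangent space $\cong\mathbb C^{n-1}$ through all of $U(n-1)$. An invariant real bilinear form corresponds to a real endomorphism commuting with $U(n-1)$. For $n\ge3$ these endomorphisms are the complex scalars, and the skew ones are $i\mathbb R$; for $n=2$ every 2-form on a real plane is a multiple of one. So the invariant 2-forms are one-dimensional. Finally $d\alpha=2\sum dx_k\wedge dy_k$ is nondegenerate on $v^\perp$, so $c\ne0$. For example, for $n=2$ both forms are multiples of the area form of the round sphere.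

**Definition (symplectic and Hamiltonian groups).** $\mathrm{Symp}(M,\omega_0)$ is the group of diffeomorphisms $g$ with $g^*\omega_0=\omega_0$. A smooth family of functions $h_t$ on $M$ has a vector field $X_t$ with $\iota_{X_t}\omega_0=dh_t$, and $\mathrm{Ham}(M,\omega_0)$ is the group of time-one maps of such families. It is path connected.

Two examples matter. First, let $B$ be a Hermitian matrix. The flow $v\mapsto e^{isB}v$ on $S$ preserves $\alpha$ and has velocity $\xi_v=iBv$, so $0=L_\xi\alpha=\iota_\xi d\alpha+d(\alpha(\xi))$ with $\alpha(\xi)_v=\langle Bv,v\rangle$. Hence the flow on $M$ is Hamiltonian, with Hamiltonian a constant multiple of $[v]\mapsto\langle Bv,v\rangle$. Since every unitary matrix is some $e^{iB}$, the group $PU(n)=U(n)/U(1)$ acts on $M$ through $\mathrm{Ham}(M,\omega_0)$. Second, take $h$ supported in a small ball around a point $x$ with $dh_x$ arbitrary: its flow moves $x$ in any prescribed direction and fixes everything outside the ball.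

**Definition (classifying space, homotopy quotient).** For a topological group $\Gamma$, let $E\Gamma\to B\Gamma$ be Milnor's universal principal bundle. For a left $\Gamma$-space $Y$ put $Y_{h\Gamma}=E\Gamma\times_\Gamma Y$. The map $Y_{h\Gamma}\to B\Gamma$ is a numerable fibre bundle, hence a fibration, with fibre $Y$. For example $pt_{h\Gamma}=B\Gamma$ and $BU(1)\simeq\mathbb{CP}^\infty$. If $L\subset\Gamma$ is a closed subgroup such that $\Gamma\to\Gamma/L$ is a principal bundle, then $(\Gamma/L)_{h\Gamma}=E\Gamma/L\simeq BL$.

Spaces are considered up to weak equivalence whenever we speak of homotopy fibres. "Principal bundle" includes local triviality.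

**Definition (stable left inverse).** A map $f:A\to B$ of spaces has a stable left inverse if $\Sigma^\infty_+f:\Sigma^\infty_+A\to\Sigma^\infty_+B$ has a left inverse in the stable homotopy category. Then $f_*$ is split injective on integral homology. For example, $S^1\vee S^1\to S^1\times S^1$ has a stable left inverse, because $\Sigma(S^1\times S^1)\simeq S^2\vee S^2\vee S^3$ compatibly with the inclusion; it has no left inverse as a map of spaces, since a free group of rank $2$ does not embed in $\mathbb Z^2$.

We can now ask the question. The homomorphism $PU(n)\to\mathrm{Ham}(M,\omega_0)$ induces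
$$i:BPU(n)\to B\mathrm{Ham}(\mathbb{CP}^{n-1},\omega_0).$$
By a result of Kedra–McDuff, $i^*$ is surjective on real cohomology, so $i_*$ is injective on real homology, for all $n\ge2$ and in all degrees. Savelyev ("Smooth simplicial sets and universal Chern-Weil for infinite dimensional groups", arXiv:2112.13272, 2021) asks about integral homology: *is $i_*:H_k(BPU(n),\mathbb Z)\to H_k(B\mathrm{Ham}(\mathbb{CP}^{n-1},\omega_0),\mathbb Z)$ injective for all $n\ge2$ and $k\ge0$?* The answer is yes, and the map is split injective. This is the case $H=\mathrm{Ham}(M,\omega_0)$ of the following theorem.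

**Theorem 1.** Let $H$ be a topological group with continuous homomorphisms $PU(n)\to H\to \mathrm{Symp}(M,\omega_0)$ whose composite is the standard action (for example $H=\mathrm{Ham}(M,\omega_0)$ or $\mathrm{Symp}(M,\omega_0)$). Let $i:BPU(n)\to BH$ be the induced map. Then $i_*:H_*(BPU(n),\mathbb Z)\to H_*(BH,\mathbb Z)$ is split injective. More strongly, $\Sigma^\infty_+BPU(n)\to\Sigma^\infty_+BH$ has a left inverse in the stable homotopy category.

**Theorem 2.** (a) Theorem 1 holds with $\mathrm{Symp}(M,\omega_0)$ replaced by the group $\mathcal D_n\subset \mathrm{Diff}(M)$ of diffeomorphisms acting trivially on $H^2(M;\mathbb Z)$. (b) For $n\ge3$, $H_6(BPU(n),\mathbb Z)\to H_6(B\mathrm{Diff}(M),\mathbb Z)$ is not injective.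

## 2. Degrees at most two

Both classifying spaces are simply connected, since $PU(n)$ and $\mathrm{Ham}$ are path connected. So degrees $0$ and $1$ are trivial, and by Hurewicz $i_*$ in degree $2$ is the map
$$\pi_1(PU(n))\to\pi_1(\mathrm{Ham}(M,\omega_0)).$$
The fibration $U(1)\to U(n)\to PU(n)$ gives $\pi_1(PU(n))=\mathbb Z/n$, generated by the class of $\gamma_1$, where $\gamma_m(s)=[\mathrm{diag}(e^{2\pi i ms},1,\dots,1)]$. Thus $H_2(BPU(n);\mathbb Z)=\mathbb Z/n$: it is torsion, so real coefficients say nothing about it.

Suppose $\gamma_m$ is null-homotopic in $\mathrm{Ham}$, or only in $\mathrm{Diff}(M)$. The bundle over $S^2$ with fibre $M$ clutched by $\gamma_m$ is $P_m=P(\mathcal O(\pm m)\oplus\mathcal O^{n-1})$, and it is then isomorphic to $S^2\times M$ over $S^2$. So there is $y\in H^2(P_m;\mathbb Z)$ that restricts to a generator of $H^2(M;\mathbb Z)$ and has $y^n=0$. By the projective bundle formula,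
$$H^*(P_m;\mathbb Z)=\mathbb Z[t,x]/(t^2,\ x^n\pm m\,t\,x^{n-1}),$$
and up to sign $y=x+at$ with $a\in\mathbb Z$. Then $y^n=x^n+na\,tx^{n-1}=(na\mp m)\,tx^{n-1}$, and $tx^{n-1}$ generates $H^{2n}(P_m;\mathbb Z)\cong\mathbb Z$. So $n\mid m$, and $i_*$ is injective for $k\le 2$.

In higher degrees we need a map backwards from $B\mathrm{Ham}$. A transfer will provide it.

## 3. The transfer of a fibration with finite fibre

Let $\mathcal V$ be one of $Sp$ (spectra), $D(\mathbb Z)$, $D(\mathbb Q)$, with unit $\mathbf 1$, and let $C:\mathrm{Spaces}\to\mathcal V$ be the symmetric monoidal, colimit-preserving functor: $\Sigma^\infty_+$, respectively singular chains $C_*(-;R)$ with $R=\mathbb Z$ or $\mathbb Q$. For a space $B$, viewed as an $\infty$-groupoid, put $Loc(B)=Fun(B,\mathcal V)$, with pointwise tensor product and unit $\mathbf 1_B$. For example, if $G$ is a discrete group and $\mathcal V=D(\mathbb Q)$, an object of $Loc(BG)$ is a complex of $\mathbb Q[G]$-modules, up to quasi-isomorphism.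

We recall the basic calculus. For $f:B'\to B$ the restriction $f^*$ is symmetric monoidal. Its left adjoint is the left Kan extension $(f_!X)(b)=\mathrm{colim}_{B'_b}X$, where $B'_b$ is the homotopy fibre. Two consequences are read off pointwise. *Base change*: for a homotopy pullback of $p:E\to B$ along $f$, with projections $p':E'\to B'$ and $f_E:E'\to E$, we have $f^*p_!\simeq p'_!f_E^*$, since both have the same homotopy fibres. *Projection formula*: $f_!(X\otimes f^*Y)\simeq f_!X\otimes Y$, since $f^*Y$ is constant with value $Y(b)$ on $B'_b$ and $\otimes$ preserves colimits. For $r:B\to pt$ we have $r_!\mathbf 1_B=\mathrm{colim}_B\mathbf 1=C(B)$.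

**Definition (dualizable object, trace).** An object $X$ of a symmetric monoidal category is dualizable if there are $X^\vee$ and maps $coev:\mathbf 1\to X\otimes X^\vee$, $ev:X\otimes X^\vee\to\mathbf 1$ satisfying the triangle identities, with the symmetry inserted where needed. The trace of $id_X$ is $ev\circ coev$. For example, chains on a finite complex $F$ are dualizable in $D(R)$ and the trace of the identity is $\chi(F)$. In any $\mathcal V$, $C(F)$ is dualizable because it lies in the thick subcategory generated by $\mathbf 1$; retracts of dualizable objects are dualizable, so $F$ may be finitely dominated.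

**Lemma 3.** If $X\in Loc(B)$ has every $X(b)$ dualizable, then $X$ is dualizable.

*Proof.* For a point $b:pt\to B$, the functor $b^*$ preserves internal Homs, because for all $Z$
$$Map(Z,b^*\underline{Hom}(X,Y))=Map(b_!Z\otimes X,Y)=Map(b_!(Z\otimes b^*X),Y)=Map(Z\otimes b^*X,b^*Y).$$
So the canonical map $\underline{Hom}(X,\mathbf 1_B)\otimes Y\to\underline{Hom}(X,Y)$ becomes, after $b^*$, the same map for $X(b)$ and $Y(b)$, which is an equivalence. Equivalences in $Loc(B)$ are detected pointwise, so the map is an equivalence for all $Y$. This property characterizes dualizable objects. $\square$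

**Definition (transfer).** Let $p:E\to B$ have finitely dominated homotopy fibres. Put $\mathcal C_E=p_!\mathbf 1_E$, that is, $b\mapsto C(E_b)$. It is a coalgebra in $Loc(B)$, with diagonal $\Delta$ and counit $\varepsilon:\mathcal C_E\to\mathbf 1_B$, obtained by applying $C$ to $E_b\to E_b\times E_b$ and $E_b\to pt$. It is dualizable by Lemma 3. Define
$$t_E:\ \mathbf 1_B\xrightarrow{coev}\mathcal C_E\otimes\mathcal C_E^\vee\xrightarrow{\Delta\otimes1}\mathcal C_E\otimes\mathcal C_E\otimes\mathcal C_E^\vee\xrightarrow{1\otimes ev}\mathcal C_E,\qquad tr_E=r_!(t_E):C(B)\to C(E).$$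

For example, let $E\to B$ be a finite covering and $\mathcal V=D(\mathbb Z)$. Then $\mathcal C_E(b)$ is free on the set $E_b=\{e_1,\dots,e_d\}$, and $t_E$ sends $1\mapsto\sum e_k\otimes e_k^*\mapsto\sum e_k\otimes e_k\otimes e_k^*\mapsto\sum e_k$: the classical transfer. For $B=pt$ and $E=F$ connected, $t_F$ is the class in $H_0(F)$ with augmentation $\chi(F)$, by (b) below.

**Proposition 4.**

(a) *Naturality.* If $E'=f^*E$ is a homotopy pullback along $f:B'\to B$, with $f_E:E'\to E$, then $f^*t_E=t_{E'}$ and $f_{E*}\circ tr_{E'}\simeq tr_E\circ f_*$.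

(b) *Euler characteristic and multiplicativity.* Let $\mathcal V=D(R)$, $B$ connected with homotopy fibre $F$. Then $p_*\circ tr_E=\chi(F)\cdot id$ on $C(B)$. For $u\in H^*(B;R)$, $a\in H^*(E;R)$ we have $tr^*(p^*u\cdot a)=u\cdot tr^*(a)$, and $tr^*(1)=\chi(F)$.

(c) *Pushing forward.* For $\kappa:B\to K$, the map $\kappa_!t_E:\kappa_!\mathbf 1_B\to(\kappa p)_!\mathbf 1_E$ in $Loc(K)$ is at a point $k$ the transfer $C(B_k)\to C(E_k)$ of the induced map of homotopy fibres over $k$. Applying $\mathrm{colim}_K$ gives $tr_E$.

(d) The functors $Sp\to D(\mathbb Z)\to D(\mathbb Q)$ carry transfers to transfers.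

*Proof.* (a) Base change gives $f^*\mathcal C_E=\mathcal C_{E'}$ as coalgebras, and $f^*$ is symmetric monoidal, so it preserves duality data; hence $f^*t_E=t_{E'}$. With $r'=rf$, the counit gives a natural transformation $r'_!f^*=r_!f_!f^*\to r_!$. On $\mathbf 1_B$ it is $f_*:C(B')\to C(B)$, on $\mathcal C_E$ it is $f_{E*}:C(E')\to C(E)$. Its naturality square at $t_E$ is the claim.

(b) Since $(\varepsilon\otimes1)\Delta=id$, the composite $\varepsilon t_E=ev\circ(\varepsilon\otimes1\otimes1)(\Delta\otimes1)\circ coev=ev\circ coev$ is the trace of $id_{\mathcal C_E}$. It lies in $[\mathbf 1_B,\mathbf 1_B]=H^0(B;R)=R$ and its value at any point is $\chi(F)$. The map $p_*$ is $r_!(\varepsilon)$, so $p_*tr_E=r_!(\varepsilon t_E)=\chi(F)$.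

By adjunction $H^k(E;R)=[\mathbf 1_E,\mathbf 1_E[k]]=[\mathcal C_E,\mathbf 1_B[k]]$, and $tr^*$ is precomposition with $t_E$. The class $1$ is $\varepsilon$, so $tr^*(1)=\chi(F)$. For $u:\mathbf 1_B\to\mathbf 1_B[m]$ and $a:\mathcal C_E\to\mathbf 1_B[k]$ we have $p^*u=u\varepsilon$, and
$$p^*u\cdot a=(u\varepsilon\otimes a)\Delta=(u\otimes a)(\varepsilon\otimes1)\Delta=u\otimes a$$
under $\mathbf 1_B\otimes\mathcal C_E=\mathcal C_E$. Precomposing with $t_E$ gives $u\otimes(a\,t_E)=u\cdot tr^*(a)$.

(c) Let $j:B_k\to B$ be the inclusion of the homotopy fibre. By base change and (a), $k^*\kappa_!t_E$ is $(B_k\to pt)_!$ applied to $j^*t_E=t_{E_k}$. And $(K\to pt)_!\kappa_!=r_!$.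

(d) These functors are symmetric monoidal and preserve colimits, so they preserve every ingredient. $\square$

**Definition (monomial groups).** $\tilde N=U(1)^n\rtimes\Sigma_n\subset U(n)$ is the group of monomial unitary matrices, and $N=\tilde N/U(1)\subset PU(n)$ is the normalizer of the maximal torus. For $n=2$ it is $O(2)\subset SO(3)=PU(2)$.

Here is what the transfer does for $PU(n)$ itself. The space $PU(n)/N$ of unordered $n$-tuples of pairwise orthogonal lines is the quotient of the flag manifold $U(n)/U(1)^n$, of Euler characteristic $n!$, by a free action of $\Sigma_n$. So $\chi(PU(n)/N)=1$, and $(PU(n)/N)_{hPU(n)}\simeq BN$. By Proposition 4(b), the composite of the transfer $\Sigma^\infty_+BPU(n)\to\Sigma^\infty_+BN$ with $BN\to BPU(n)$ is the identity on integral homology.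

One would like to define this transfer on $B\mathrm{Ham}$. It does not work as it stands: $\mathrm{Ham}$ does not act on orthogonal $n$-tuples. A bump Hamiltonian as in Section 1 moves one of the $n$ points and fixes the others, destroying orthogonality. So we admit all configurations of $n$ distinct points. Two things must then be checked: that the Euler characteristic is still $1$, and that there is still a map to $BN$.

## 4. Configurations of $n$ points in $\mathbb{CP}^{n-1}$

**Definition (the spaces $\hat F,\bar F,F$).** Let
$$\hat F=\{v=(v_1,\dots,v_n)\in S^n:\ [v_1],\dots,[v_n]\in M\text{ pairwise distinct}\},$$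
regarded as $n\times n$ matrices with columns $v_k$. The group $U(n)$ acts by left and $\tilde N$ by right multiplication. Put $\bar F=\hat F/U(1)$ (scalars) and $F=\hat F/\tilde N$.

The action of $\tilde N$ is free: if $vh=v$, the permutation part of $h$ is trivial because the lines are distinct, and then each scalar is $1$. Similarly $vh=zv$ forces $h=z$, so $N$ acts freely on $\bar F$. Since $\hat F$ is a manifold and the groups are compact Lie, all these quotients are principal bundles. In particular $\bar F\to F$ is a principal $N$-bundle, equivariant for the left $PU(n)$-action, and $F$ is the space of $n$-element subsets of $M$. For $n=2$, $F$ is the space of unordered pairs of distinct points of $S^2$; ordered pairs retract to antipodal ones, so $F\simeq\mathbb{RP}^2$, with $\chi=1$.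

**Lemma 5.** $F$ has the homotopy type of a finite complex, and $\chi(F)=1$.

*Proof.* **Step 1: finiteness.** We do this for the ordered configuration space $\mathrm{Conf}_k(M)$, $2\le k\le n$, equivariantly for $\Sigma_k$. Embed $M$ in the Hermitian matrices as $\{A:A^2=A,\ \mathrm{tr}A=1\}$. Then $V_k=M^k$ is a compact real algebraic set. The linear group $U(n)^k$ preserves it and acts transitively, so all its points are nonsingular. Let $\rho(A_1,\dots,A_k)=\prod_{a<b}\|A_a-A_b\|^2$ with the Frobenius norm, a $\Sigma_k$-invariant polynomial with $\{\rho>0\}=\mathrm{Conf}_k(M)$. A polynomial function on the nonsingular part of a real algebraic set has finitely many critical values (Milnor, *Singular points of complex hypersurfaces*, Cor. 2.8). So some $\varepsilon>0$ is such that $\rho$ has no critical value in $(0,\varepsilon]$. For a $\Sigma_k$-invariant metric, the flow of $\nabla\rho/|\nabla\rho|^2$ carries a point with $0<\rho=a<\varepsilon$ to level $\varepsilon$ in time $\varepsilon-a$; it exists because $\{a\le\rho\le\varepsilon\}$ is compact. So $\{\rho>0\}$ deformation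 retracts $\Sigma_k$-equivariantly onto $\{\rho\ge\varepsilon\}$, a compact manifold with boundary. Hence $\mathrm{Conf}_k(M)$ and, since $\Sigma_n$ acts freely, $F=\mathrm{Conf}_n(M)/\Sigma_n$ have the homotopy type of finite complexes.

**Step 2: the Euler characteristic.** The map $\mathrm{Conf}_{k+1}(M)\to\mathrm{Conf}_k(M)$ that forgets the last point is a fibre bundle (Fadell–Neuwirth) with fibre $M$ minus $k$ points. Cutting out $k$ balls along odd-dimensional spheres shows that the fibre has Euler characteristic $\chi(M)-k=n-k$. Euler characteristics multiply: in the Serre spectral sequence over $\mathbb Q$, a local system of rank $d$ on a finite complex has Euler characteristic $d$ times that of the complex. So $\chi(\mathrm{Conf}_n(M))=n(n-1)\cdots1=n!$, and $\chi(F)=n!/n!=1$. $\square$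

## 5. Symplectomorphisms act on $\bar F$

The group $\mathrm{Symp}(M,\omega_0)$ acts on $F$. To get a map to $BN$ we need this action on the principal $N$-bundle $\bar F$, and this is where the symplectic form enters: it makes the circle bundle $S$ with its connection canonical up to a constant phase.

**Lemma 6.** The action of $\mathrm{Symp}(M,\omega_0)$ on $F$ lifts to a continuous left action on $\bar F$ that commutes with the right $N$-action and extends the left-multiplication action of $PU(n)$.

*Proof.* **Step 1: lifts of one symplectomorphism.** For $g\in\mathrm{Symp}$ let $\Gamma_g$ be the set of smooth $U(1)$-equivariant $\hat g:S\to S$ covering $g$ with $\hat g^*\alpha=\alpha$. We show that $\Gamma_g$ is a $U(1)$-torsor.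

It is nonempty. Since $\Phi=c\,\omega_0$, we have $g^*\Phi=\Phi$. The real first Chern class of $S$ is a multiple of $[\Phi]$ and $H^2(M;\mathbb Z)$ is torsion free, so $g^*c_1(S)=c_1(S)$. Hence $g^*S\cong S$, which means there is an equivariant lift $\hat g_0$ of $g$. The connections $\hat g_0^*\alpha$ and $\alpha$ both have curvature $\Phi$, so $\hat g_0^*\alpha-\alpha=pr^*b$ with $db=0$. As $H^1(M;\mathbb R)=0$, $b=df$. Multiplying a lift by $\lambda:M\to U(1)$ adds $\lambda^{-1}d\lambda/i$ to the pulled-back connection, so $\hat g=\hat g_0\cdot e^{-if\circ pr}$ has $\hat g^*\alpha=\alpha$.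

Two elements of $\Gamma_g$ differ by a function $\lambda:M\to U(1)$ with $d\lambda=0$, a constant. Clearly $\Gamma_g\Gamma_h\subset\Gamma_{gh}$, $id\in\Gamma_{id}$, and $A|_S\in\Gamma_{[A]}$ for $A\in U(n)$.

**Step 2: the action.** Put $g\cdot[v_1,\dots,v_n]=[\hat gv_1,\dots,\hat gv_n]$ for any $\hat g\in\Gamma_g$. A different choice multiplies all columns by one constant, so this is well defined in $\bar F=\hat F/U(1)$. By Step 1 it is an action and extends that of $PU(n)$. It commutes with $N$ because $\hat g$ is applied column by column and is $U(1)$-equivariant.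

**Step 3: continuity.** Let $PT_\gamma$ be parallel transport along $\gamma$ for $\alpha$. Since $\hat g$ preserves $\alpha$, $\hat g\,PT_\gamma=PT_{g\gamma}\,\hat g$. Fix $g_0$, a vector $v_0\in S$, and a continuous local section $s$ of $S\to M$ near $g_0[v_0]$. For $g$ in a neighborhood $\mathcal U$ of $g_0$ let $\hat g\in\Gamma_g$ be the element with $\hat g(v_0)=w_0(g):=s(g[v_0])$. We claim that $(g,v)\mapsto\hat g(v)$ is continuous on $\mathcal U\times S$. Near $v_1\in S$, for $x$ in a chart ball about $[v_1]$, let $\gamma_x$ be a fixed smooth path from $[v_0]$ to $[v_1]$ followed by the straight chart segment to $x$. Write $v=PT_{\gamma_{[v]}}(v_0)\,e^{i\theta(v)}$ with $e^{i\theta(v)}$ continuous in $v$. Then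
$$\hat g(v)=PT_{g\gamma_{[v]}}(w_0(g))\,e^{i\theta(v)}.$$
The map $(g,x)\mapsto g\circ\gamma_x$ is continuous into paths with the piecewise $C^1$ topology. Parallel transport is continuous in the path for this topology and in the initial point, by continuous dependence of ODEs on coefficients. This proves the claim. Hence $\mathcal U\times\hat F\to\bar F$ is continuous; as $\mathcal U\times\hat F\to\mathcal U\times\bar F$ is an open surjection, $\mathcal U\times\bar F\to\bar F$ is continuous. $\square$

## 6. The stable map $BH\to BN\to BPU(n)$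

We first collect the facts about homotopy quotients that identify fibres.

**Lemma 7.** Let $R\subset\Gamma$ be a closed normal subgroup such that $\Gamma\to\Gamma/R$ is a principal $R$-bundle, and let $Y$ be a $\Gamma$-space.

(a) The homotopy fibre of $Y_{h\Gamma}\to B\Gamma\to B(\Gamma/R)$ is $Y_{hR}$, naturally in $(\Gamma,R,Y)$.

(b) If $Y\to Y/R$ is a principal $R$-bundle, then $Y_{h\Gamma}\to(Y/R)_{h(\Gamma/R)}$ is a weak equivalence.

(c) If $R$ is weakly contractible and acts trivially on $Y$, then $Y_{h\Gamma}\to Y_{h(\Gamma/R)}$ is a weak equivalence.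

*Proof.* (a) Let $Z=(E\Gamma\times E(\Gamma/R)\times Y)/\Gamma$. The map $Z\to Y_{h\Gamma}$ is a bundle with contractible fibre $E(\Gamma/R)$, so a weak equivalence. Dividing first by $R$ (quotient maps by group actions are open) shows $Z=E(\Gamma/R)\times_{\Gamma/R}\big((E\Gamma\times Y)/R\big)$, a fibre bundle over $B(\Gamma/R)$ with fibre $(E\Gamma\times Y)/R$. Since $E\Gamma\to B\Gamma$ and $\Gamma\to\Gamma/R$ are locally trivial, $E\Gamma$ is a contractible principal $R$-space. So $(ER\times E\Gamma\times Y)/R$ maps to both $(E\Gamma\times Y)/R$ and $Y_{hR}$ by bundles with contractible fibres, and $(E\Gamma\times Y)/R\simeq Y_{hR}$.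

(b) The map $Z\to(Y/R)_{h(\Gamma/R)}$ over $B(\Gamma/R)$ is on fibres $(E\Gamma\times Y)/R\to Y/R$, a fibre bundle with contractible fibre $E\Gamma$.

(c) By (a), $B\Gamma\to B(\Gamma/R)$ has homotopy fibre $BR\simeq pt$, and $Y_{h\Gamma}$ is the pullback of $Y_{h(\Gamma/R)}$ along it. $\square$

Let $H$ be as in Theorem 1. By Lemma 6, $H\times N$ acts on $\bar F$ by $(g,m)w=g\,w\,m^{-1}$. Put
$$E_H=\bar F_{h(H\times N)},\qquad \pi_H:E_H\to BH,\qquad q_H:E_H\to BN\to BPU(n).$$
By Lemma 7(b) with $R=N$, $E_H\simeq F_{hH}$ over $BH$, so $\pi_H$ has homotopy fibre $F$, which is homotopy finite by Lemma 5. So $tr_H:\Sigma^\infty_+BH\to\Sigma^\infty_+E_H$ is defined. Write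
$$s_H=(q_H)_*\circ tr_H:\ \Sigma^\infty_+BH\to\Sigma^\infty_+BPU(n),\qquad E=E_{PU(n)}.$$

**Proposition 8.** $s_H\circ i_*\simeq s_{PU(n)}$. Consequently, if $s_{PU(n)}$ is an equivalence, then Theorem 1 holds.

*Proof.* The homomorphism $PU(n)\times N\to H\times N$ induces $j:E\to E_H$ covering $i$. It is an equivalence on homotopy fibres (both are $\bar F_{hN}\simeq F$), so $E$ is the homotopy pullback of $E_H$ along $i$. Also $q_H\circ j=q_{PU(n)}$. By Proposition 4(a), $(q_H)_*tr_Hi_*\simeq(q_H)_*j_*tr_{PU(n)}=(q_{PU(n)})_*tr_{PU(n)}$. If this is an equivalence, then $s_{PU(n)}^{-1}\circ s_H$ is a left inverse of $i_*$ on suspension spectra, and integral homology follows. $\square$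

So only $PU(n)$ remains. By Proposition 4(b), $(\pi_{PU(n)})_*\circ tr_{PU(n)}$ is the identity on integral homology. It would be enough to know that $q_{PU(n)}$ and $\pi_{PU(n)}$ are homotopic.

*The case $n=2$.* Two distinct lines in $\mathbb C^2$ are independent, so $\hat F\subset GL_2(\mathbb C)$, and we get an equivariant map $\bar F\to G:=PGL_2(\mathbb C)$, where $G\times G$ acts on $G$ by $(g,m)w=gwm^{-1}$. Hence $\pi$ and $q$, followed by the equivalence $BPU(2)\to BG$, factor through the two projections $G_{h(G\times G)}\to BG$. By Lemma 7(b) each projection is an equivalence. Both are left inverse to the map $BG\to G_{h(G\times G)}$ induced by the diagonal and the point $1\in G$, so they are homotopic. Thus $q\simeq\pi$, $s_{PU(2)}$ is the identity on integral homology, hence an equivalence, and Theorem 1 is proved for $n=2$.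

*Where this stops for $n\ge3$.* Three distinct lines may be dependent, as in $v=(e_1,e_2,(e_1+e_2)/\sqrt2)$ for $n=3$, and we may not discard such configurations: a bump Hamiltonian moves the third point off the line through the first two. The maps really do differ, already before dividing by scalars. Consider on $F$ the rank $n$ bundle $W=\hat F\times_{\tilde N}\mathbb C^n$, where $h\in\tilde N$ identifies $(v,w)$ with $(vh^{-1},hw)$. On $\mathrm{Conf}_n(M)$ it is the sum of the tautological lines at the $n$ points, so $c_1(W)$ pulls back to $\sum\ell_k$, where $\ell_k\in H^2$ is the tautological class of the $k$-th point. The fat diagonal has real codimension $2(n-1)\ge4$ in $M^n$, so $H^2(\mathrm{Conf}_n(M);\mathbb Q)=H^2(M^n;\mathbb Q)$ and $\sum\ell_k\ne0$. So $W$ is not trivial, whereas the bundle pulled back along $F\to pt\to BU(n)$ is.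

*Where a rational computation stops.* One can instead try to compute the effect of $s_{PU(n)}$ on $H^*(BPU(n);\mathbb Q)$. Even if it is the identity there, this yields only injectivity over $\mathbb Q$: it does not constrain an endomorphism of $H_2(BPU(n);\mathbb Z)=\mathbb Z/n$.

The way past this point is to view $BPU(n)$ as the total space of a fibration over a connected space $K$ with fibre $BU(n)$, whose homology has no torsion. If $tr$ and $q$ are compatible with the projections to $K$, the self-map can be tested on the fibre $BU(n)$, and there a rational computation suffices.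

## 7. Fibring over $BPU(\mathcal H)$

Let $\mathcal H$ be an infinite-dimensional separable complex Hilbert space. The group $U(\mathcal H)$, with the norm topology, is contractible (Kuiper). The map $U(\mathcal H)\to PU(\mathcal H)$ is a principal $U(1)$-bundle: for a unit vector $\xi$, choosing the representative $a$ with $\langle a\xi,\xi\rangle>0$ gives a section over the open neighborhood $\{[a]:\langle a\xi,\xi\rangle\ne0\}$ of $1$, which can be translated. Put $K=BPU(\mathcal H)$, a connected space.

**Definition (the group $\hat\Gamma$).** For a compact Lie group $\tilde\Gamma$ with a central subgroup identified with $U(1)$ put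
$$\hat\Gamma=(\tilde\Gamma\times U(\mathcal H))/\{(z,z^{-1}):z\in U(1)\}.$$
For example, $\tilde\Gamma=U(1)$ gives $\hat\Gamma=U(\mathcal H)$; for $\tilde\Gamma=U(n)$ the group $\hat\Gamma$ acts on $\mathbb C^n\otimes\mathcal H$ by $[g,a]\mapsto g\otimes a$.

The map $\hat\Gamma\to\tilde\Gamma/U(1)$ has kernel $U(\mathcal H)$ and has local sections, because $\tilde\Gamma\to\tilde\Gamma/U(1)$ has; so it is a principal bundle with contractible kernel, and $B\hat\Gamma\simeq B(\tilde\Gamma/U(1))$ by Lemma 7(c). Likewise $\hat\Gamma\to PU(\mathcal H)$ is a principal bundle with kernel $\tilde\Gamma$. So by Lemma 7(a), if $\hat\Gamma$ acts on $Y$,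
$$\text{the homotopy fibre of }Y_{h\hat\Gamma}\to B\hat\Gamma\to K\text{ is }Y_{h\tilde\Gamma},\tag{1}$$
naturally for homomorphisms $\tilde\Gamma\to\tilde\Gamma'$ that are the identity on $U(1)$.

Apply this to $U(n)$, giving $\hat P$; to $\tilde N$, giving $\hat N$; and to $\tilde D=U(n)\times\tilde N$ with central subgroup $\{(z,z)\}$, giving $\hat D$. Put $D=\tilde D/\{(z,z)\}$. The two projections $\tilde D\to U(n)$, $\tilde D\to\tilde N$ and the inclusion $\tilde N\subset U(n)$ are the identity on $U(1)$. The action $(g,h)v=gvh^{-1}$ of $\tilde D$ on $\hat F$ is trivial on $\{(z,z)\}$, so $D$ acts, and $\hat D$ acts through $D$. Put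
$$X=B\hat P,\quad \kappa:X\to K,\quad E'=\hat F_{h\hat D},$$
$$\pi:E'\to B\hat D\to B\hat P=X,\qquad q:E'\to B\hat D\to B\hat N\to B\hat P=X.$$

Three facts are needed.

*Both maps are over $K$.* $\kappa\pi$ and $\kappa q$ are both equal to the map $E'\to B\hat D\to K$ induced by $[g,h,a]\mapsto[a]$.

*The homotopy fibre of $\pi$ is $F$.* The kernel of $\hat D\to\hat P$, $[g,h,a]\mapsto[g,a]$, is $\{[1,h,1]\}\cong\tilde N$. Local sections exist: lift locally to $U(n)\times U(\mathcal H)$ and use $(g,a)\mapsto[g,1,a]$. Since $\hat F\to F$ is a principal $\tilde N$-bundle, Lemma 7(b) gives $E'\simeq F_{h\hat P}$ over $X$.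

*These maps are those of Section 6.* The map $E'\to\hat F_{hD}$ is an equivalence by Lemma 7(c), since the kernel $U(\mathcal H)$ of $\hat D\to D$ acts trivially. The homomorphism $D\to PU(n)\times N$ is surjective with kernel $(U(1)\times U(1))/\{(z,z)\}\cong U(1)$, which acts on $\hat F$ freely by scalars with quotient $\bar F$. So $\hat F_{hD}\to\bar F_{h(PU(n)\times N)}=E$ is an equivalence by Lemma 7(b). All maps are compatible with the projections, so the following diagram commutes:
$$\begin{array}{ccccccc} X&\xleftarrow{\ \pi\ }&E'&\to&B\hat N&\to&X\\ \downarrow\simeq&&\downarrow\simeq&&\downarrow\simeq&&\downarrow\simeq\\ BPU(n)&\leftarrow&E&\to&BN&\to&BPU(n)\end{array}\tag{2}$$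

Let $\Theta=q_*\circ tr_\pi:\Sigma^\infty_+X\to\Sigma^\infty_+X$. By (2) and naturality of the transfer, $\Theta$ corresponds to $s_{PU(n)}$ under $X\simeq BPU(n)$.

**Proposition 9.** $\Theta$ is an equivalence.

*Reduction to the fibre.* **Step 1: pass to chains.** $\Sigma^\infty_+X$ is bounded below, so by Whitehead's theorem it is enough that $\Theta$ is an isomorphism on integral homology. By Proposition 4(d) we may work in $D(\mathbb Z)$.

**Step 2: spread $\Theta$ over $K$.** Let $t:\mathbf 1_X\to\pi_!\mathbf 1_{E'}$ be the map that defines $tr_\pi$. Since $\kappa\pi=\kappa q$, we can form in $Loc(K)$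
$$\theta:\ \kappa_!\mathbf 1_X\xrightarrow{\kappa_!t}(\kappa\pi)_!\mathbf 1_{E'}=(\kappa q)_!\mathbf 1_{E'}\longrightarrow\kappa_!\mathbf 1_X,$$
where the last map is $\kappa_!$ of the counit $q_!q^*\mathbf 1_X\to\mathbf 1_X$. Applying $\mathrm{colim}_K$ gives $\Theta$, by Proposition 4(c). So it is enough that $\theta$ is an equivalence, and since $K$ is connected, that it is one at the base point.

**Step 3: identify the fibre.** By (1), the homotopy fibres of $X$ and $E'$ over the base point are $BU(n)$ and $\hat F_{h\tilde D}$. The maps induced by $\pi$ and $q$ are the maps $\pi_0:\hat F_{h\tilde D}\to BU(n)$ and $q_0:\hat F_{h\tilde D}\to B\tilde N\to BU(n)$ given by the two projections of $\tilde D$. By Proposition 4(c), $\theta$ induces on homology at the base point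
$$\Theta_0=(q_0)_*\circ tr_{\pi_0}:H_*(BU(n);\mathbb Z)\to H_*(BU(n);\mathbb Z).$$
So Proposition 9 follows from the next statement.

**Proposition 10.** $\Theta_0=id$.

Note the asymmetry: on the fibre we obtain the identity, but on $BPU(n)$ we conclude only that $\Theta$ is an equivalence, which is all that Proposition 8 requires.

## 8. Chern classes of the lines in a configuration

*Proof of Proposition 10.* $H_*(BU(n);\mathbb Z)$ is free and finitely generated in each degree. So, using Proposition 4(d), it is enough to show that the dual map $\Theta_0^*=tr_{\pi_0}^*q_0^*$ is the identity on $H^*(BU(n);\mathbb Q)$.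

**Step 1: restrict to a torus, so that we work over a polynomial ring.** Let $T\subset U(n)$ be the diagonal torus, $\iota:BT\to BU(n)$, $R=H^*(BT;\mathbb Q)=\mathbb Q[t_1,\dots,t_n]$. The pullback of $\pi_0$ along $\iota$ is $p:E_T=\hat F_{h(T\times\tilde N)}\to BT$, with homotopy fibre $F$ and $\chi(F)=1$. Write $q$ also for $E_T\to\hat F_{h\tilde D}\xrightarrow{q_0}BU(n)$. By Proposition 4(a), $\iota^*\Theta_0^*c=tr_p^*q^*c$ for all $c$. Since $\iota^*$ is injective on rational cohomology, with image the symmetric polynomials, we must show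
$$tr_p^*\,q^*c=\iota^*c.\tag{3}$$
Since $U(1)^n\subset\tilde N$ has index $n!$, the map $E_T^{ord}=\hat F_{h(T\times U(1)^n)}\to E_T$ is an $n!$-sheeted covering. On it the points are ordered.

**Step 2: compare two bundles, to express $q^*c$ by lines.** Let $V$ be the pullback by $p$ of the $\mathbb C^n$-bundle on $BT$, so $c(V)=\prod_k(1+t_k)$, and let $W$ be the pullback by $q$ of the universal bundle. They come from equivariant bundles $\hat F\times\mathbb C^n$ over $\hat F$:
$$V:\ (g,h)(v,y)=(gvh^{-1},gy),\qquad W:\ (g,h)(v,w)=(gvh^{-1},hw).$$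
On $E_T^{ord}$, where $h=\mathrm{diag}(h_1,\dots,h_n)$, $W$ splits into its coordinate lines. The map $(v,w_k)\mapsto(v,w_kv_k)$ from the $k$-th line to $V$ is equivariant, since $(h_kw_k)(gv_kh_k^{-1})=g(w_kv_k)$. So it identifies this line with the line subbundle $L_k\subset V$ with fibre $\mathbb Cv_k$. Hence $W\cong L_1\oplus\dots\oplus L_n$ on $E_T^{ord}$, an abstract sum: the lines need not span $V$. Let $\ell_k=c_1(L_k)$. If $c$ corresponds to the homogeneous symmetric polynomial $f$, that is $\iota^*c=f(t)$, then on $E_T^{ord}$
$$q^*c=f(\ell_1,\dots,\ell_n),\qquad p^*\iota^*c=f(t_1,\dots,t_n).$$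

**Step 3: find relations among the $\ell_k$.** Put
$$P(x)=\prod_k(x-t_k)=\sum_m(-1)^{n-m}e_{n-m}(t)x^m,\qquad Q(x,y)=\frac{P(x)-P(y)}{x-y}\in R[x,y].$$
The bundle $V/L_k$ has rank $n-1$, so
$$0=c_n(V-L_k)=\sum_me_{n-m}(t)(-\ell_k)^m=(-1)^nP(\ell_k).$$
For $k\ne l$ the lines $L_k,L_l$ are distinct at every point, hence independent. So $L_k\oplus L_l\subset V$, the quotient has rank $n-2$, and
$$0=c_{n-1}(V-L_k-L_l)=\sum_m(-1)^me_{n-1-m}(t)\,h_m(\ell_k,\ell_l)=(-1)^{n-1}Q(\ell_k,\ell_l),$$
where $h_m$ is the complete symmetric polynomial and we used $\frac{x^m-y^m}{x-y}=h_{m-1}(x,y)$. Pairwise independence is all we know about the lines, and these are the relations it gives.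

For $n=2$, $Q(x_1,x_2)=x_1+x_2-t_1-t_2$, in agreement with $W\cong V$. For $n=3$,
$$Q(x_1,x_2)-Q(x_1,x_3)=(x_2-x_3)(x_1+x_2+x_3-t_1-t_2-t_3),$$
so our relations kill $e_1(x)-e_1(t)$ only after multiplication by something. They do not kill this element itself, because it has degree $1$ and the relations have degrees $2$ and $3$. The next step shows that for every symmetric $f$ the difference $f(x)-f(t)$ can be killed by a nonzero element of $R$.

**Step 4: algebra over the fraction field.** Let $I\subset R[x_1,\dots,x_n]$ be the homogeneous ideal generated by all $P(x_k)$ and all $Q(x_k,x_l)$, $k\ne l$, and let $\mathbb K=\mathbb Q(t_1,\dots,t_n)$. Since $P$ has the distinct roots $t_1,\dots,t_n$ in $\mathbb K$,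
$$\mathbb K[x]/(P(x_1),\dots,P(x_n))\cong\prod_a\mathbb K,\qquad x_k\mapsto t_{a(k)},$$
over all maps $a:\{1,\dots,n\}\to\{1,\dots,n\}$. In the factor $a$, the element $Q(x_k,x_l)$ becomes $0$ if $a(k)\ne a(l)$, and $P'(t_{a(k)})\ne0$ if $a(k)=a(l)$. So dividing by the $Q(x_k,x_l)$ removes exactly the factors with $a$ not injective:
$$\mathbb K[x]/I\,\mathbb K[x]\cong\prod_{a\text{ bijective}}\mathbb K.$$
For symmetric $f$ and bijective $a$ we have $f(t_{a(1)},\dots,t_{a(n)})=f(t)$. So $f(x)-f(t)\in I\,\mathbb K[x]$, and clearing denominators there is $0\ne u\in R$ with $u\,(f(x)-f(t))\in I$. As $f$ and $I$ are homogeneous, $u$ may be replaced by a nonzero homogeneous component.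

**Step 5: apply the transfer.** The ring map $R[x]\to H^*(E_T^{ord};\mathbb Q)$, $x_k\mapsto\ell_k$, kills $I$ by Step 3. So $p^*u\cdot(q^*c-p^*\iota^*c)=0$ in $H^*(E_T^{ord};\mathbb Q)$, and hence in $H^*(E_T;\mathbb Q)$, because rational cohomology injects under finite coverings. Apply $tr_p^*$. By Proposition 4(b) and $\chi(F)=1$,
$$0=u\cdot\big(tr_p^*q^*c-tr_p^*p^*\iota^*c\big)=u\cdot\big(tr_p^*q^*c-\iota^*c\big)\quad\text{in }R.$$
$R$ is a domain and $u\ne0$, so (3) holds. $\square$

The role of the transfer in Step 5 is to move the relation from $H^*(E_T;\mathbb Q)$, where $u$ cannot be cancelled without further argument, to the domain $R$.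

*Proof of Theorem 1.* Proposition 10 implies Proposition 9. So $s_{PU(n)}$ is an equivalence, and Proposition 8 gives the left inverse $s_{PU(n)}^{-1}\circ s_H$ of $i_*:\Sigma^\infty_+BPU(n)\to\Sigma^\infty_+BH$. With $H=\mathrm{Ham}(\mathbb{CP}^{n-1},\omega_0)$ and integral homology, $i_*$ is split injective on $H_k(-;\mathbb Z)$ for all $n\ge2$ and $k\ge0$. $\blacksquare$

## 9. Diffeomorphisms acting trivially on $H^2$

*Proof of Theorem 2(a).* A left inverse for $\mathcal D_n$, composed with $BH\to B\mathcal D_n$, is a left inverse for $H$; so it is enough to treat $H=\mathcal D_n$. Only Lemma 6 used the symplectic form. We replace the invariant form $\Phi$ by the contractible space of all forms in its class.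

**Step 1: a connection for each form.** Let $\Omega$ be the space of closed 2-forms on $M$ in the class $[\Phi]$. It is convex, hence contractible, and $\mathcal D_n$ acts on it by $g_*\eta=(g^{-1})^*\eta$. For $\eta\in\Omega$ put $\beta(\eta)=d^*G(\eta-\Phi)$, with $G$ the Green operator of the Fubini–Study metric. It is continuous in $\eta$, and $d\beta(\eta)=\eta-\Phi$ because $\eta-\Phi$ is exact. So $\alpha_\eta=\alpha+pr^*\beta(\eta)$ is a connection on $S$ with curvature $\eta$, and $\alpha_\Phi=\alpha$.

**Step 2: the action on $\Omega\times\bar F$.** For $g\in\mathcal D_n$ let $\Gamma_{g,\eta}$ be the set of $U(1)$-equivariant lifts $\hat g$ of $g$ with $\hat g^*\alpha_{g_*\eta}=\alpha_\eta$. This is a $U(1)$-torsor as in Lemma 6: $g^*c_1(S)=c_1(S)$ by the definition of $\mathcal D_n$, so lifts $\hat g_0$ exist; $\hat g_0^*\alpha_{g_*\eta}$ and $\alpha_\eta$ both have curvature $g^*g_*\eta=\eta$; and $H^1(M;\mathbb R)=0$ lets us correct $\hat g_0$ by a function, unique up to a constant. If $\hat h\in\Gamma_{h,g_*\eta}$ and $\hat g\in\Gamma_{g,\eta}$, then $(\hat h\hat g)^*\alpha_{(hg)_*\eta}=\hat g^*\alpha_{g_*\eta}=\alpha_\eta$,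 so $\Gamma_{h,g_*\eta}\Gamma_{g,\eta}\subset\Gamma_{hg,\eta}$. Hence
$$g\cdot(\eta,[v_1,\dots,v_n])=(g_*\eta,[\hat gv_1,\dots,\hat gv_n]),\qquad\hat g\in\Gamma_{g,\eta},$$
is an action on $\Omega\times\bar F$ that commutes with $N$ and covers the action on $\Omega\times F$. For continuity, repeat Step 3 of Lemma 6 with $\hat g\,PT^{\alpha_\eta}_\gamma=PT^{\alpha_{g_*\eta}}_{g\gamma}\,\hat g$: parallel transport is also continuous in the connection, and $\alpha_\eta$ and $g_*\eta$ are continuous in $\eta$ and $(g,\eta)$.

**Step 3: compare with $PU(n)$.** $PU(n)$ fixes $\Phi$, and $A|_S\in\Gamma_{[A],\Phi}$. So $\{\Phi\}\times\bar F\subset\Omega\times\bar F$ is $PU(n)$-invariant with the standard action. Put $E_{\mathcal D_n}=(\Omega\times\bar F)_{h(\mathcal D_n\times N)}$. By Lemma 7(b) it is equivalent to $(\Omega\times F)_{h\mathcal D_n}$, with fibre $\Omega\times F\simeq F$ over $B\mathcal D_n$. The inclusion at $\Phi$ induces $j:E\to E_{\mathcal D_n}$, which covers $i$, is the equivalence $\bar F_{hN}\to(\Omega\times\bar F)_{hN}$ on homotopy fibres, and is compatible with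 the maps to $BN$. So the proof of Proposition 8 applies word for word, and Proposition 9 finishes the argument. $\square$

*Proof of Theorem 2(b).* Let $n\ge3$ and let $\sigma\in\mathrm{Diff}(M)$ be complex conjugation. It acts by $-1$ on $H^2(M;\mathbb Z)$, so $\sigma\notin\mathcal D_n$. Conjugation by $\sigma$ restricts on $PU(n)$ to $[A]\mapsto[\bar A]$. Being inner in $\mathrm{Diff}(M)$, it induces the identity on $H_*(B\mathrm{Diff}(M);\mathbb Z)$. So $i_*(\bar x)=i_*(x)$ for all $x\in H_*(BPU(n);\mathbb Z)$, where here $i:BPU(n)\to B\mathrm{Diff}(M)$ and $x\mapsto\bar x$ is induced by complex conjugation.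

Since $SU(n)\to PU(n)$ has finite kernel, $H^*(BPU(n);\mathbb Q)\cong H^*(BSU(n);\mathbb Q)=\mathbb Q[c_2,\dots,c_n]$, with $\bar c_k=(-1)^kc_k$. In degree $6$ this is $\mathbb Qc_3$, so $H_6(BPU(n);\mathbb Q)\cong\mathbb Q$, and conjugation acts on it by $-1$. Take $x\in H_6(BPU(n);\mathbb Z)$ of infinite order. Then $x+\bar x$ is torsion, say $m(x+\bar x)=0$ with $m\ge1$. Hence
$$2m\,i_*x=m\,i_*x+m\,i_*\bar x=i_*(m(x+\bar x))=0,$$
while $2mx\ne0$. So $i_*$ is not injective on $H_6$. $\blacksquare$
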